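\title{Fixed versus arbitrary numbers of colors in the thin set theorem}

\begin{abstract}
The principle $\mathsf{RT}^{n+1}_{\ell+1,\ell}$ says that every coloring of $(n+1)$-tuples with $\ell+1$ colors omits a color on some infinite set; the principle $\mathsf{RT}^{n}_{<\infty,m}$ says that every coloring of $n$-tuples with any finite number of colors takes at most $m$ values on some infinite set. We consider whether, for all $n,\ell\ge1$, there is an $m$ such that the first principle implies the second over $\mathsf{RCA}_0$. The answer is no. For $\ell\le2$ the implication holds with $m=1$, but for each $n$ and all sufficiently large $\ell$ it fails for every $m$, even over $\mathsf{WKL}_0$. For $n=1$ a suitable $m$ exists exactly when $\ell\le 2$. The countermodel is a cut in a nonstandard model of true arithmetic, obtained from two finite partition theorems for labeled trees.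
\end{abstract}

\section{Introduction}

For a set $X$ of natural numbers, $[X]^n$ denotes the set of $n$-element subsets of $X$, written as increasing tuples. We identify a number $k$ with $\{0,\dots,k-1\}$, so that a coloring with $k$ colors is a map $c\colon[X]^n\to k$. Ramsey's theorem asks for an infinite set on which $c$ takes one value; the thin set theorem only asks for an infinite set on which $c$ takes few values. We study two versions of it in second-order arithmetic, over the base system $\mathsf{RCA}_0$ of reverse mathematics (recalled in Section~\ref{sec:three}). Let $n\ge1$ and $\ell'>\ell\ge1$.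
\begin{itemize}
\item $\mathsf{RT}^n_{\ell',\ell}$: every coloring $c\colon[\mathbb N]^n\to\ell'$ admits an infinite set $H\subseteq\mathbb N$ with $|c([H]^n)|\le\ell$.
\item $\mathsf{RT}^n_{<\infty,\ell}$: for every $k$, every coloring $c\colon[\mathbb N]^n\to k$ admits an infinite set $H\subseteq\mathbb N$ with $|c([H]^n)|\le\ell$.
\end{itemize}
The numbers $n,\ell,\ell'$ are chosen outside the theory and enter the statements as numerals; we call such numbers \emph{standard} and write $\omega$ for the set of them. The number $k$ is a variable of the theory, and in a model with nonstandard numbers it ranges over these as well.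

In the first version the value of $\ell'$ does not matter: $\mathsf{RT}^{n+1}_{\ell',\ell}$ and $\mathsf{RT}^{n+1}_{\ell+1,\ell}$ are equivalent over $\mathsf{RCA}_0$ for all $\ell'>\ell$, a known fact that is quoted in \cite{MY}. For the nontrivial direction, merge the last $\ell'-\ell$ colors into one, apply $\mathsf{RT}^{n+1}_{\ell+1,\ell}$ to get an infinite set that omits at least one of the original colors, and repeat inside that set. The number of repetitions is standard, so they can be written one after the other in a proof. With a variable number $k$ of colors the same argument needs induction on $j$ for the statement ``some infinite set has at most $k-j$ colors''. This statement quantifies over sets, while the induction axioms of $\mathsf{RCA}_0$ cover only $\Sigma^0_1$ formulas. One may try to make up for the missing induction by raising the exponent by one and relaxing the bound on the number of colors. The following question is posed in \cite{MY}.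

\begin{quote}
\textbf{Question.} Given standard $n,\ell\ge1$, is there always a standard $m$ such that
\begin{equation}\label{eq:question}
\mathsf{RCA}_0\vdash\mathsf{RT}^{n+1}_{\ell+1,\ell}\rightarrow\mathsf{RT}^{n}_{<\infty,m}\ ?
\end{equation}
\end{quote}

There are two reasons to expect a positive answer. First, a coloring of $n$-tuples becomes a coloring of $(n+1)$-tuples by ignoring the last entry, so $\mathsf{RT}^{n+1}_{\ell+1,\ell}$ yields an infinite set with at most $\ell$ colors for each standard $k$. Hence the implication holds with $m=\ell$ in every model of $\mathsf{RCA}_0$ whose numbers are the standard ones. Second, the additional entry can compress arbitrarily many colors into three. Given $c\colon\mathbb N\to k$, color a pair $x<y$ by ``$<$'', ``$=$'' or ``$>$'' according to how $c(x)$ compares with $c(y)$. An infinite set cannot omit ``$=$'', because $c$ has only $k$ values, and on an infinite set that omits ``$<$'' or ``$>$'' the function $c$ is monotone and bounded, hence eventually constant. So $\mathsf{RT}^2_{3,2}$ implies $\mathsf{RT}^1_{<\infty,1}$. One would guess that a finer comparison, with more outcomes, handles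 larger $\ell$ at the price of a larger $m$. This guess is wrong already for $n=1$ and $\ell=3$.

A \emph{weak order} on a set is a total preorder, that is, a transitive relation $\le$ with $x\le y$ or $y\le x$ for all $x,y$. Weak orders on a finite set with $v$ classes of tied elements correspond to surjections of the set onto $\{1,\dots,v\}$. Let $\mathsf{WO}(j)$ be the number of weak orders on a $j$-element set; it is nondecreasing in $j$, and $\mathsf{WO}(2)=3$. Put
\[
\ell_2=3,\qquad \ell_e=\mathsf{WO}(e)\cdot\mathsf{WO}(2e-2)\quad(e\ge3).
\]

\begin{theorem}\label{thm:main}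
Let $n,\ell\ge1$ be standard.
\begin{enumerate}
\item[(1)] If $\ell\le2$, then $\mathsf{RCA}_0\vdash\mathsf{RT}^{n+1}_{\ell+1,\ell}\to\mathsf{RT}^n_{<\infty,1}$.
\item[(2)] If $\ell\ge\ell_{n+1}$, then for no standard $m\ge1$ does $\mathsf{RCA}_0$, or even $\mathsf{WKL}_0$, prove $\mathsf{RT}^{n+1}_{\ell+1,\ell}\to\mathsf{RT}^n_{<\infty,m}$.
\item[(3)] There is a threshold $t(n)$ with $2\le t(n)<\ell_{n+1}$ such that \eqref{eq:question} holds for some $m$ if and only if $\ell\le t(n)$. In particular $t(1)=2$.
\end{enumerate}
\end{theorem}

For $n\ge2$ we do not determine $t(n)$ beyond these bounds. A single model gives all the negative instances.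

\begin{theorem}\label{thm:model}
There is a model of $\mathsf{WKL}_0$ in which $\mathsf{RT}^e_{r,\ell_e}$ holds for all standard $e\ge2$ and $r>\ell_e$, and $\mathsf{RT}^n_{<\infty,m}$ fails for all standard $n,m\ge1$.
\end{theorem}

Section~\ref{sec:three} proves part (1) and derives parts (2) and (3) from Theorem~\ref{thm:model}. The model is a cut in a nonstandard model of true arithmetic; Section~\ref{sec:cuts} lists what the cut has to satisfy and explains why the requirements conflict. The conflict is resolved by finite combinatorics: Section~\ref{sec:trees} introduces wide trees, Section~\ref{sec:patterns} reduces an arbitrary coloring to one that depends on boundedly many patterns, and Section~\ref{sec:addresses}, the core of the paper, reduces the number of colors to $\ell_e$. Section~\ref{sec:model} builds the cut.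

\section{The comparison coloring and the threshold}\label{sec:three}

A structure for second-order arithmetic is a pair $(I,\mathcal S)$, where $I$ interprets $0,1,+,\cdot,<$ and $\mathcal S$ is a family of subsets of $I$. A formula is $\Delta_0$ if it has no set quantifiers and all its number quantifiers are bounded, and $\Sigma^0_1$ if it has the form $\exists z\,\theta$ with $\theta$ in $\Delta_0$; number and set parameters are allowed. The system $\mathsf{RCA}_0$ consists of the basic axioms for $0,1,+,\cdot,<$, induction for $\Sigma^0_1$ formulas, and $\Delta^0_1$ comprehension: if $\exists z\,\theta(x,z)\leftrightarrow\neg\exists z\,\theta'(x,z)$ for all $x$, with $\theta,\theta'$ in $\Delta_0$, then the set $\{x:\exists z\,\theta(x,z)\}$ exists. The system $\mathsf{WKL}_0$ adds weak K\"onig's lemma: every infinite tree of binary strings has an infinite path. A set is \emph{infinite} if it is unbounded. We use three textbook facts, provable in $\mathsf{RCA}_0$: if a $\Sigma^0_1$ formula holds of some number, it holds of a least number; an infinite set has finite subsets of every size; and the finite Ramsey theorem, which says that for all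 $e,k,h$ there is $N$ such that every coloring $[Z]^e\to k$ of a set $Z$ with $|Z|\ge N$ has a \emph{homogeneous} set of size $h$, that is, an $h$-element subset of $Z$ all of whose $e$-subsets have the same color.

\emph{Merging} two colors into one shows, in $\mathsf{RCA}_0$,
\begin{equation}\label{eq:merge}
\mathsf{RT}^{n+1}_{\ell+1,\ell}\to\mathsf{RT}^{n+1}_{\ell+2,\ell+1},
\end{equation}
since a set with at most $\ell$ merged colors has at most $\ell+1$ original colors.

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
We argue in $\mathsf{RCA}_0$. By \eqref{eq:merge} we may assume $\mathsf{RT}^{n+1}_{3,2}$. Let $c\colon[\mathbb N]^n\to k$. Color $x_0<\dots<x_n$ by ``$<$'', ``$=$'' or ``$>$'' according to how $c(x_0,\dots,x_{n-1})$ compares with $c(x_1,\dots,x_n)$, and let $H$ be an infinite set on which one of the three colors is omitted.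

The omitted color is not ``$=$''. Indeed, by the finite Ramsey theorem a large enough finite subset of $H$ contains a set $\{x_0<\dots<x_n\}$ that is homogeneous for $c$, and then $c(x_0,\dots,x_{n-1})=c(x_1,\dots,x_n)$.

Suppose ``$<$'' is omitted. The formula ``$v=c(\vec x)$ for some $\vec x\in[H]^n$'' is $\Sigma^0_1$, so there is a least such $v$, say $v=c(x_0,\dots,x_{n-1})$. Let $y_0<\dots<y_{n-1}$ be elements of $H$ above $x_{n-1}$. The sequence $x_0,\dots,x_{n-1},y_0,\dots,y_{n-1}$ has $n+1$ windows of $n$ consecutive entries. Two neighboring windows are the first and the last $n$ entries of an $(n+1)$-tuple from $H$, so the value of $c$ does not increase from one window to the next. Hence $c(\vec y)\le v$, and $c(\vec y)=v$ by minimality. Thus $c$ is constant on the $n$-subsets of the infinite set $\{y\in H:y>x_{n-1}\}$.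

If ``$>$'' is omitted, the coloring $k-1-c$ is in the previous case.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2),(3) from Theorem~\ref{thm:model}]
Let $\ell\ge\ell_{n+1}$. The model of Theorem~\ref{thm:model} satisfies $\mathsf{RT}^{n+1}_{\ell+1,\ell_{n+1}}$, and a set with at most $\ell_{n+1}$ colors has at most $\ell$ colors. So it satisfies $\mathsf{WKL}_0+\mathsf{RT}^{n+1}_{\ell+1,\ell}$ and no $\mathsf{RT}^n_{<\infty,m}$. This is (2). By \eqref{eq:merge}, if \eqref{eq:question} holds for $\ell+1$ and $m$, it holds for $\ell$ and $m$. So the set of $\ell$ for which some $m$ works is downward closed; it contains $2$ by (1) and lies below $\ell_{n+1}$ by (2). Let $t(n)$ be its largest element. Since $\ell_2=3$, we get $t(1)=2$.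
\end{proof}

All the failures required in Theorem~\ref{thm:model} come from one coloring of points.

\begin{lemma}\label{lem:fibers}
Let $(I,\mathcal S)\models\mathsf{RCA}_0$, let $k\in I$, and let $f\in\mathcal S$ be a function $I\to\{0,\dots,k-1\}$ all of whose fibers $f^{-1}(i)$ are bounded in $I$. Then $\mathsf{RT}^n_{<\infty,m}$ fails in $(I,\mathcal S)$ for all standard $n,m\ge1$.
\end{lemma}

\begin{proof}
The coloring $c(y_1,\dots,y_n)=f(y_1)$ is in $\mathcal S$ by $\Delta^0_1$ comprehension. Suppose $H\in\mathcal S$ is unbounded and $|c([H]^n)|\le m$. Every $y\in H$ is the first entry of a tuple in $[H]^n$, so $H$ is covered by at most $m$ fibers of $f$. As $m$ is standard, the largest of $m$ bounds for these fibers bounds $H$, a contradiction.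
\end{proof}

In such a model $k$ is nonstandard, and the proof of part (1) for $n=1$ shows that the comparison of $f(x)$ with $f(y)$ takes all three values on every infinite set. The case $e=2$ of Theorem~\ref{thm:model} says that $f$ can coexist with a thin set theorem that removes everything beyond three colors.

\section{Cuts, and the plan of the construction}\label{sec:cuts}

Fix a countable elementary extension $M\ne\omega$ of $(\omega,0,1,+,\cdot,<)$; one exists by the compactness and L\"owenheim--Skolem theorems. Every first-order sentence true in $\omega$ is true in $M$. This includes induction for all formulas with parameters and every theorem of finite combinatorics, read as a statement about codes. A set, function or tree is \emph{$M$-finite} if it is coded by an element of $M$. Bounded definable subsets of $M$ are $M$-finite, and nonempty $M$-finite sets have least and greatest elements. We code pairs by $\langle x,y\rangle=(x+y)^2+x\ge\max(x,y)$, tuples of standard length by iterated pairs, and a binary string $\sigma$ of length $d$ by $2^d+\sum_{i<d}\sigma(i)2^i<2^{d+1}$. The basic relations between these codes are $\Delta_0$, because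 the graph of $x\mapsto2^x$ is, and over $\mathsf{RCA}_0$ the choice of coding does not affect the principles we study. The \emph{hull} of a nonempty $M$-finite set $Y$ is the interval $[\min Y,\max Y]$ of $M$.

A \emph{cut} is a nonempty initial segment $I\ne M$ closed under successor. Induction in $M$ implies that no cut is definable; hence a definable set that contains a cut $I$ has an element outside $I$ (\emph{overspill}). Put
\[
\mathcal S_I=\{A\cap I: A\text{ is $M$-finite}\}.
\]

\begin{lemma}\label{lem:cut}
Let $I$ be a cut closed under $x\mapsto2^x$, and let $B\in M\setminus I$. Suppose that for every $d\in I$ and every $M$-finite $g\colon[0,d]\to[0,B]$ the set $\operatorname{rng}(g)\cap I$ is bounded by an element of $I$. Then $(I,\mathcal S_I)\models\mathsf{WKL}_0$.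
\end{lemma}

\begin{proof}
If $x,y\in I$ and $z=\max(x,y,4)$, then $x+y$ and $xy$ are at most $z^2\le2^z$. So $I$ is an initial segment closed under $+$ and $\cdot$, and it satisfies the basic axioms. Let $\theta$ be a $\Delta_0$ formula with parameters from $I$ and set parameters $A_i\cap I$. At arguments in $I$ all terms have values in $I$ and all quantifiers range over elements of $I$, so $\theta$ has the same truth value in $(I,\mathcal S_I)$ as in $M$ with $A_i$ in place of $A_i\cap I$. Below, $\theta$ and $\theta'$ are such formulas, and at arguments outside $I$ they are evaluated in $M$ with the sets $A_i$.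

\emph{$\Sigma^0_1$ induction.} Suppose $\exists z\,\theta(x,z)$ holds in $(I,\mathcal S_I)$ at $x=0$ and fails at $x=d\in I$. For $x\le d$ let $g(x)$ be the least $z\le B$ with $\theta(x,z)$, and $0$ if there is none. Then $g$ is $M$-finite; let $y_0\in I$ bound $\operatorname{rng}(g)\cap I$. If $\theta(x,z)$ holds for some $z\in I$, then $\theta(x,g(x))$ holds and $g(x)\le z$, so $g(x)\in I$ and $g(x)\le y_0$. Therefore
\[
\{x\le d:\exists z\in I\ \theta(x,z)\}=\{x\le d:\exists z\le y_0\ \theta(x,z)\},
\]
and the right side is $M$-finite. The least $x\le d$ outside this set is positive, and the formula holds at $x-1$ and fails at $x$. So the induction step fails.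

\emph{$\Delta^0_1$ comprehension.} Suppose that for each $x\in I$ exactly one of $\exists z\in I\,\theta(x,z)$ and $\exists z\in I\,\theta'(x,z)$ holds. Let $A$ be the $M$-finite set of $x\le B$ for which some $z\le B$ satisfies $\theta(x,z)\wedge\forall z'<z\,\neg\theta'(x,z')$. Let $x\in I$. If some $z\in I$ satisfies $\theta(x,z)$, then no $z'<z$ satisfies $\theta'(x,z')$, so $x\in A$. Otherwise some $z'\in I$ satisfies $\theta'(x,z')$, and every $z\le B$ with $\theta(x,z)$ lies outside $I$, hence above $z'$; so $x\notin A$. Thus $A\cap I$ is the required set, and $(I,\mathcal S_I)\models\mathsf{RCA}_0$.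

\emph{Weak K\"onig's lemma.} Let $A$ be $M$-finite and let $A\cap I$ be an infinite binary tree in $(I,\mathcal S_I)$. The set of $d\in M$ for which some string of length $d$ has all its initial segments in $A$ is definable, and it contains $I$, because $\mathsf{RCA}_0$ proves that an infinite binary tree has strings of every length. By overspill there is such a string $\tau$ whose length $d$ is not in $I$. For $d'\in I$ the code of $\tau\upharpoonright d'$ is below $2^{d'+1}\in I$ and belongs to $A$. So $\{i<d:\tau(i)=1\}\cap I\in\mathcal S_I$ is a path through $A\cap I$.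
\end{proof}

The hypothesis on ranges cannot be dropped. If $\operatorname{rng}(g)\cap I$ is cofinal in $I$ and $g'$ enumerates $\operatorname{rng}(g)$ increasingly, then ``$g'(x)$ is defined and in $I$'' is $\Sigma^0_1$ in $(I,\mathcal S_I)$, holds at $0$, passes from $x$ to $x+1$, and fails at $d+1$.

We shall build, in $\omega$ stages, numbers $q_0<q_1<\cdots$ and $M$-finite sets $X_0\supseteq X_1\supseteq\cdots$ with $q_n<\min X_n$ and $q_{n+1}\in X_n$, and let $I$ be the set of numbers below some $q_n$. Then each $X_n\cap I$ is an infinite set of $(I,\mathcal S_I)$, and all of $I$ from $\min X_n$ on lies in the hull of $X_n$. An $M$-finite coloring $f$ with $k\le q_0$ colors is fixed at the start. Since $M$ is countable, every requirement can be assigned to a stage, and the passage from $X_n$ to $X_{n+1}$ has three tasks.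
\begin{enumerate}
\item[(T1)] \emph{Thin:} a given coloring of $e$-tuples with a standard number of colors takes at most $\ell_e$ values on $[X_{n+1}]^e$.
\item[(T2)] \emph{Avoid a range:} the hull of $X_{n+1}$ misses the range of a given $g$ with domain $[0,d]$, $d\le q_n$.
\item[(T3)] \emph{Avoid a color:} the hull of $X_{n+1}$ misses a given fiber of $f$.
\end{enumerate}
Task (T2) only needs $X_n$ to split into more than $q_n+1$ consecutive large pieces. Tasks (T1) and (T3) conflict. Suppose we thinned by Ramsey's theorem and made $X_{n+1}$ homogeneous for the coloring that records whether $f(x)=f(y)$. As $X_{n+1}$ has more than $k$ elements, $f$ would be constant on it, and this fiber would be unbounded in $I$. So thinning has to preserve a structure in which every color can still be avoided, at infinitely many later stages. We take the colors of $f$ to be binary strings of a nonstandard length $s_0$, and we keep $X_n$ organized as a tree in which neighboring pieces carry colors that begin with incompatible strings. A given color extends at most one of two incompatible strings, so one of two neighbors avoids it.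

\section{Wide trees}\label{sec:trees}

Sections~\ref{sec:trees}--\ref{sec:addresses} take place in $\omega$ and concern finite objects only. For binary strings, $\sigma\subseteq\tau$ means that $\sigma$ is an initial segment of $\tau$, $\sigma\perp\tau$ (\emph{incompatible}) means that neither is an initial segment of the other, $\sigma\wedge\tau$ is the longest common initial segment, and $|\sigma|$ is the length. For sets of numbers, $Y<Z$ means that every element of $Y$ is below every element of $Z$.

\begin{definition}
A \emph{$0$-tree} $T$ is a number $x$, and $X_T=\{x\}$. An \emph{$(s+1)$-tree} is a sequence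
\[
T=(T^0_1,T^1_1,T^0_2,T^1_2,\dots,T^0_N,T^1_N),\qquad N\ge1,
\]
of $s$-trees with $X_{T^0_1}<X_{T^1_1}<X_{T^0_2}<\dots<X_{T^1_N}$, and $X_T$ is the union of these sets. The $T^\varepsilon_g$ are the \emph{children} of the root; $T_g^\varepsilon$ has \emph{label} $\varepsilon$ and belongs to \emph{block} $g$.
\end{definition}

Nodes, depth and ancestors have their usual meaning. For a node $v$ of an $s$-tree $T$, let $T_v$ be the subtree with root $v$, let $X_v=X_{T_v}$, and, if $v$ is \emph{internal} (of depth below $s$), let $N(v)$ be the number of blocks of $T_v$. The leaves, at depth $s$, are the elements of $X_T$. The ordering of the children makes each $X_v$ an \emph{interval of $X_T$}: an element of $X_T$ between two elements of $X_v$ is in $X_v$. The \emph{address} $\operatorname{ad}_T(v)$ of a node $v$ of depth $i$ is the string of length $i$ of labels on the way from the root to $v$. The \emph{meet} of two distinct leaves is their deepest common ancestor.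

\begin{definition}
The \emph{pattern} in $T$ of a set $x_1<\dots<x_u$ of leaves is $(\alpha_1,\dots,\alpha_u;m_1,\dots,m_{u-1})$, where $\alpha_i=\operatorname{ad}_T(x_i)$ and $m_i$ is the depth of the meet of $x_i$ and $x_{i+1}$.
\end{definition}

The address of the meet of $x_i$ and $x_{i+1}$ is a common initial segment of $\alpha_i$ and $\alpha_{i+1}$, so $m_i\le|\alpha_i\wedge\alpha_{i+1}|$; the inequality can be strict, since addresses forget the blocks (Figure~\ref{fig:tree}). The number of patterns of $u$-sets in $s$-trees is bounded in terms of $u$ and $s$, however many blocks the nodes have. The address of a leaf will be its color under $f$.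

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.15,yscale=1.05]
\draw (3.5,2) -- (0.5,1) (3.5,2) -- (2.5,1) (3.5,2) -- (4.5,1) (3.5,2) -- (6.5,1);
\draw (0,0) -- (0.5,1) -- (1,0) (2,0) -- (2.5,1) -- (3,0) (4,0) -- (4.5,1) -- (5,0) (6,0) -- (6.5,1) -- (7,0);
\fill (3.5,2) circle (2pt);
\draw[dashed,rounded corners] (0.1,0.7) rectangle (2.9,1.3) (4.1,0.7) rectangle (6.9,1.3);
\node[draw,circle,fill=white,inner sep=1.5pt] at (0.5,1) {\small $0$};
\node[draw,circle,fill=white,inner sep=1.5pt] at (2.5,1) {\small $1$};
\node[draw,circle,fill=white,inner sep=1.5pt] at (4.5,1) {\small $0$};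
\node[draw,circle,fill=white,inner sep=1.5pt] at (6.5,1) {\small $1$};
\node[below,align=center] at (0,0) {$x_1$\\$00$};
\node[below,align=center] at (1,0) {$x_2$\\$01$};
\node[below,align=center] at (2,0) {$x_3$\\$10$};
\node[below,align=center] at (3,0) {$x_4$\\$11$};
\node[below,align=center] at (4,0) {$x_5$\\$00$};
\node[below,align=center] at (5,0) {$x_6$\\$01$};
\node[below,align=center] at (6,0) {$x_7$\\$10$};
\node[below,align=center] at (7,0) {$x_8$\\$11$};
\end{tikzpicture}
\caption{A $2$-tree with leaves $x_1<\dots<x_8$ and their addresses. The root has two blocks (dashed), each with a child labeled $0$ and a child labeled $1$; each node of depth $1$ has one block. The pairs $\{x_1,x_2\}$, $\{x_1,x_6\}$, $\{x_1,x_5\}$, $\{x_4,x_5\}$ have the patterns $(00,01;1)$, $(00,01;0)$, $(00,00;0)$, $(11,00;0)$.}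
\label{fig:tree}
\end{figure}

Thinning uses Ramsey's theorem on the blocks of each node, so the numbers of blocks are measured against a Ramsey function. For $x\ge1$ let $\rho(x)$ be the least $N$ such that, for every $e$ with $1\le e\le x$, every coloring of $[\{1,\dots,N\}]^e$ with at most $2^{2^x}$ colors has a homogeneous set of size $4x$. Every larger $N$ has the same property. The function $\rho$ is nondecreasing, because the requirement for $x'\ge x$ implies the requirement for $x$. Also $\rho(x)\ge4x$, and $\rho(x)>2^{2^x}\ge2^x$, as an injective coloring with $e=1$ shows. Let $\rho^k$ be the $k$-th iterate, $\rho^0(x)=x$. Each $\rho^k$ is nondecreasing, and $\rho^{k+1}(x)\ge\rho^k(x)\ge x$.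

How many blocks a node $v$ needs depends on its position. To thin below $v$ we must handle at once all ways of completing a tuple by leaves to the left of $v$ and by children of ancestors of $v$ to the right, and task (T2) requires more blocks than the current $q_n$, which will be a leaf to the left of $v$. This suggests the following measure.

\begin{definition}
Let $q\ge1$ and let $v$ be a node of $T$. The \emph{load} $\operatorname{load}_T(q,v)$ is the maximum of $q$, of all $x\in X_T$ with $x<\min X_v$, and of all numbers $2N(u)$ with $u$ a proper ancestor of $v$. The tree $T$ is \emph{$(k,q)$-wide} if $N(v)\ge\rho^k(\operatorname{load}_T(q,v))$ for every internal node $v$.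
\end{definition}

The load of the root is $q$. The parameter $k$ is a budget: each thinning step will lower it by one.

\begin{lemma}\label{lem:wide}
\begin{enumerate}
\item[(W1)] If $T$ is $(k,q)$-wide and $w$ is a node of $T$, then $T_w$ is $(k,\operatorname{load}_T(q,w))$-wide.
\item[(W2)] A $(k,q)$-wide tree is $(k,q')$-wide for $1\le q'\le q$.
\item[(W3)] In a $(k,q)$-wide tree with $k\ge1$, every internal node has at least $\max(4q,2^q)$ blocks.
\item[(W4)] For all $s,k\ge0$ and $q\ge1$ there is a $(k,q)$-wide $s$-tree $T$ with $\min X_T>q$.
\end{enumerate}
\end{lemma}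

\begin{proof}
(W1) Let $q'=\operatorname{load}_T(q,w)$ and let $v$ be a node of $T_w$. Since $\min X_w\le\min X_v$ and proper ancestors of $w$ are proper ancestors of $v$, we have $q'\le\operatorname{load}_T(q,v)$. The other numbers that enter $\operatorname{load}_{T_w}(q',v)$ also enter $\operatorname{load}_T(q,v)$. So $\operatorname{load}_{T_w}(q',v)\le\operatorname{load}_T(q,v)$, and $\rho^k$ is nondecreasing.

(W2) holds because the load is nondecreasing in $q$, and (W3) because $\rho^k(\operatorname{load}_T(q,v))\ge\rho(q)$.

(W4) Induction on $s$. For $s=0$ take $T=q+1$. For $s+1$ let $N=\rho^k(q)$ and choose children $C_1,\dots,C_{2N}$ from left to right, where $C_j$ is a $(k,q_j)$-wide $s$-tree with $\min X_{C_j}>q_j$, for $q_1=\max(q,2N)$ and $q_j=\max(q,2N,\max X_{C_{j-1}})$ when $j>1$. For a node $v$ of $C_j$, the numbers that enter $\operatorname{load}_T(q,v)$ are $q$, $2N$ and leaves of earlier children, which are all at most $q_j$, and numbers that enter $\operatorname{load}_{C_j}(q_j,v)$. So $\operatorname{load}_T(q,v)\le\operatorname{load}_{C_j}(q_j,v)$, and $T$ is $(k,q)$-wide.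
\end{proof}

The next relation records what thinning has to preserve for task (T3).

\begin{definition}
A tree $T'$ \emph{refines} $T$, written $T'\le T$, if there is a map $v\mapsto\bar v$ from the nodes of $T'$ to the nodes of $T$ such that $X_{T'_v}\subseteq X_{T_{\bar v}}$ for all $v$, and $\operatorname{ad}_{T'}(v)\perp\operatorname{ad}_{T'}(v')$ implies $\operatorname{ad}_T(\bar v)\perp\operatorname{ad}_T(\bar v')$. The refinement is \emph{exact} if the map can be chosen with $\operatorname{ad}_T(\bar v)=\operatorname{ad}_{T'}(v)$ for all $v$.
\end{definition}

Taking for $v$ the root gives $X_{T'}\subseteq X_T$. The relation is transitive, by composing the maps. Also $T_w\le T$ for every node $w$ of $T$, by the inclusion map, which prefixes $\operatorname{ad}_T(w)$ to every address.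

\section{Reduction to patterns}\label{sec:patterns}

The first thinning step removes all dependence of a coloring on the blocks. For a $1$-tree, a pattern is a sequence of labels, and the statement below is Ramsey's theorem applied to the blocks of the root. For taller trees a tuple falls apart into smaller parts inside the children, and the color of a part depends on how it is completed. This is why the statement covers all sets of size at most $e$ and allows a number of colors that grows with $q$.

\begin{proposition}\label{prop:A}
For all $e\ge1$, $s\ge0$, $a\ge1$ there is $Q(e,s,a)\ge1$ with the following property. Let $q\ge Q(e,s,a)$, $k\ge0$ and $1\le K\le2^{q^a}$. Let $T$ be a $(k+1,q)$-wide $s$-tree, and let $c$ map the nonempty subsets of $X_T$ of size at most $e$ to $\{0,\dots,K-1\}$. Then there is a $(k,q)$-wide $s$-tree $T'$ that refines $T$ exactly and such that, for $Y\subseteq X_{T'}$ with $1\le|Y|\le e$, the color $c(Y)$ depends only on the pattern of $Y$ in $T'$.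
\end{proposition}

\begin{proof}
Fix $e$. We use induction on $s$, for all $a$ at once. For $s=0$ take $Q=1$ and $T'=T$. Assume the statement for $s$. Let $\Pi$ be the finite set of patterns of sets of size $1,\dots,e$ in $s$-trees. Choose $Q(e,s+1,a)\ge Q(e,s,a+5e)$ so large that every $q\ge Q(e,s+1,a)$ satisfies
\[
q\ge2,\qquad q\ge e,\qquad q\ge(1+2|\Pi|)^e,\qquad q^{a+1}\le2^q.
\]
Let $q,k,K,c$ and an $(s+1)$-tree $T$ be given. Let $C_1,\dots,C_{2N}$ be the children of the root in order and let $q_j$ be the load of the root of $C_j$. By (W1), $C_j$ is $(k+1,q_j)$-wide. By definition $q_j\ge q$, $q_j\ge2N$, and $q_j$ bounds all leaves of $C_i$ for $i<j$.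

\emph{Step 1: thinning the children.} The load $q_j$ controls the leaves to the left of $C_j$ but not those to the right. We therefore treat the children from right to left: when $C_j$ is reached, the children to its right matter only through patterns. For $j=2N,\dots,1$ we find $(k,q_j)$-wide $s$-trees $C'_j$ that refine $C_j$ exactly and satisfy
\begin{itemize}
\item[$(*)_j$] for $Y=P\cup Y_j\cup\dots\cup Y_{2N}$ with $P\subseteq\bigcup_{i<j}X_{C_i}$, $Y_i\subseteq X_{C'_i}$ and $1\le|Y|\le e$, the color $c(Y)$ depends only on $P$ and on the patterns of the $Y_i$ in $C'_i$ for $i\ge j$,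
\end{itemize}
where the empty set has the empty pattern. The statement $(*)_{2N+1}$ is trivial, as $Y=P$. Assume $(*)_{j+1}$. A \emph{context} is a pair $(P,(\pi_i)_{i>j})$ where $P\subseteq\bigcup_{i<j}X_{C_i}$, each $\pi_i$ is the pattern of some possibly empty $Y_i\subseteq X_{C'_i}$, and $|P|+\sum_i|Y_i|\le e$. For nonempty $Y\subseteq X_{C_j}$ with $|Y|\le e$ let $c_j(Y)$ be the function that sends a context to $c(P\cup Y\cup\bigcup_{i>j}Y_i)$ if this set has size at most $e$, and to $0$ otherwise. A pattern determines the size of the set, and $(*)_{j+1}$ applies with $P\cup Y$ in place of $P$; so the value does not depend on the choice of the $Y_i$.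

We count contexts. The set $P\subseteq[0,q_j]$ is given by $e$ entries, each a number or blank, which leaves at most $(q_j+2)^e$ choices. The nonempty $\pi_i$ are given by $e$ entries, each a pair $(i,\pi_i)$ or blank, which leaves at most $(1+2N|\Pi|)^e\le(1+q_j^2)^e$ choices. For $x\ge2$ we have $x+2\le x^2$ and $1+x^2\le x^3$, so there are at most $q_j^{5e}$ contexts, and $c_j$ has at most
\[
K^{q_j^{5e}}\le2^{q^a q_j^{5e}}\le2^{q_j^{a+5e}}
\]
possible values. Since $q_j\ge Q(e,s,a+5e)$, the induction hypothesis applies to $C_j$, $q_j$, $a+5e$ and $c_j$, and gives $C'_j$. To verify $(*)_j$, use $(*)_{j+1}$ if $Y_j=\emptyset$. Otherwise $c(Y)$ is the value of $c_j(Y_j)$ at the context $(P,(\pi_i)_{i>j})$, and $c_j(Y_j)$ depends only on the pattern of $Y_j$ in $C'_j$.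

\emph{Step 2: thinning the blocks.} Write $D^\varepsilon_g$ for the tree $C'_j$ with $C_j=T^\varepsilon_g$. By $(*)_1$, for $Y\subseteq\bigcup_jX_{C'_j}$ the color $c(Y)$ depends only on which children $Y$ meets and on the patterns of its parts. It remains to forget the block numbers. A \emph{selector} is a family $(\varepsilon_i,\pi_i)_{i\in J}$ with $\emptyset\ne J\subseteq\{1,\dots,e\}$, $\varepsilon_i\in\{0,1\}$, $\pi_i\in\Pi$; there are at most $(1+2|\Pi|)^e\le q$ selectors. Color an $e$-set $g_1<\dots<g_e$ of blocks by the function that sends a selector to the common color $c(Y)$ of the sets $Y$ of size at most $e$ whose part in $D^{\varepsilon_i}_{g_i}$ has pattern $\pi_i$ for $i\in J$ and which meet no other child, and to $0$ if there is no such $Y$. The number of colors is at most $K^q\le2^{q^{a+1}}\le2^{2^q}$. Put $x=\rho^k(q)$. Then $x\ge q\ge e$ and $N\ge\rho^{k+1}(q)=\rho(x)$, so there is a homogeneous set $G$ of $4x$ blocks. Remove the last $e$ elements of $G$ and list the remaining ones, at least $3x$, as $h_1<h_2<\cdots$.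

Let $g_1<\dots<g_j$ and $g'_1<\dots<g'_j$ be among the $h$'s, with $1\le j\le e$. Let $Y,Y'$ have size at most $e$ and consist of $j$ nonempty parts, the $i$-th part having pattern $\pi_i$ in $D^{\varepsilon_i}_{g_i}$ and in $D^{\varepsilon_i}_{g'_i}$, respectively. Then $c(Y)=c(Y')$: extend both sequences of blocks by $e-j$ of the removed elements of $G$, and evaluate the common color of the two $e$-sets at the selector $(\varepsilon_i,\pi_i)_{i\le j}$.

This says nothing about sets that meet both children of one block of $T$, so we use each block only once. Let $T'$ be the $(s+1)$-tree with the blocks $(D^0_{h_{2i-1}},D^1_{h_{2i}})$ for $1\le i\le x$. Sending root to root and using the maps for $C'_j\le C_j$ on the children, whose labels are unchanged, shows that $T'$ refines $T$ exactly. Distinct children of $T'$ come from distinct blocks of $T$, so for $Y\subseteq X_{T'}$ the color $c(Y)$ depends only on the sequence of labels and patterns of the parts of $Y$. The pattern $(\alpha_1,\dots,\alpha_u;m_1,\dots,m_{u-1})$ of $Y$ in $T'$ determines this sequence: the parts are separated by the positions with $m_i=0$, the label of a part is the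 first bit of its addresses, and its pattern arises by deleting that bit and subtracting $1$ from the remaining $m_i$.

\emph{Wideness.} The root of $T'$ has $x=\rho^k(q)$ blocks. For a node $v$ of a child $C'_j$ of $T'$ we have $\operatorname{load}_{T'}(q,v)\le\operatorname{load}_{C'_j}(q_j,v)$, because $q\le q_j$, leaves of earlier children are at most $q_j$, and $2x\le2N\le q_j$. As $C'_j$ is $(k,q_j)$-wide, $T'$ is $(k,q)$-wide.
\end{proof}

\section{From patterns to $\ell_e$ colors}\label{sec:addresses}

After Proposition~\ref{prop:A} a coloring is a function of patterns, and it may still use all its colors. The second step gives up height in order to bound the number of colors by a function of $e$ alone.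

\begin{proposition}\label{prop:B}
For all $e\ge2$ and $r,s'\ge1$ there is $S(e,r,s')$ with the following property. Let $s\ge S(e,r,s')$, $k\ge0$, $q\ge1$. Let $T$ be a $(k+1,q)$-wide $s$-tree, and let $c\colon[X_T]^e\to r$ depend only on patterns in $T$. Then there is a $(k,q)$-wide $s'$-tree $T'\le T$ with $|c([X_{T'}]^e)|\le\ell_e$.
\end{proposition}

\subsection{The case of pairs}\label{sub:pairs}

Read an address $\alpha\in2^s$ as the set $E=\{i<s:\alpha(i)=1\}$, so that $\alpha=\chi_E$ is its characteristic string. The pattern $(\alpha,\alpha';m)$ of a pair becomes a triple $(E,E';m)$ of two sets and a point in $\{0,\dots,s-1\}$. We want to choose sets $E_\beta$ for $\beta\in2^{s'}$ and depths $m_\eta$ for $|\eta|<s'$, and build $T'$ so that its leaves with address $\beta$ have address $\chi_{E_\beta}$ in $T$ and its nodes with address $\eta$ sit at depth $m_\eta$ in $T$. Six test colorings show what has to be arranged: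
\begin{enumerate}
\item[(a)] the parity of $|E|$;
\item[(b)] the parity of $m$;
\item[(c)] the parity of $|E\cap[0,m)|$;
\item[(d)] the parity of $|E\cap E'|$;
\item[(e)] whether $m=|\alpha\wedge\alpha'|$;
\item[(f)] the lexicographic comparison of $\alpha$ with $\alpha'$.
\end{enumerate}
Coloring (a) becomes constant if all $E_\beta$ have the same size $d$. With $d$ fixed, a triple involves at most $2d+1$ points, and Ramsey's theorem gives a large $H\subseteq\{0,\dots,s-1\}$ such that for triples inside $H$ only the order type matters; this disposes of (b). The number of order types grows with $d$, so we choose a family that realizes few of them: two distinct sets $E_\beta,E_{\beta'}$ share their first $a$ elements, after which the rest of one lies entirely below the rest of the other, and $m$ lies above exactly $b$ elements. The order type is then given by $a$, $b$ and the comparison $w$ of $\beta$ with $\beta'$. Colorings (c) and (d) depend on $b$ and $a$. We build the family for every set $L\subseteq\{0,\dots,d-1\}$ of size $2s'$, with all values of $a$ and $b$ in $L$, and a second application of Ramsey's theorem picks $L$ so that only the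 relative order of $a$ and $b$ matters. Coloring (e) dictates the last design decision. If the addresses below a node of $T'$ split at the depth of that node, then in a tree like that of Figure~\ref{fig:tree} the pairs $\{x_1,x_2\}$ and $\{x_1,x_6\}$ would be told apart. So we delay the splitting: all children of a node of $T'$ with address $\eta$ take the label $0$ at depth $m_\eta$ of $T$, and their addresses in $T$ split only later, which gives $b<a$ in all cases. Coloring (f) survives, and it accounts for $\ell_2=3$.

\begin{example}\label{ex:chunks}
Let $s'=2$, $d=5$, $L=\{1,2,3,4\}$ and $H=\{0,\dots,12\}$. Cut $H$ into consecutive chunks $U_\eta$, one for each string $\eta$ of length at most $2$, in depth-first order, and mark one point $m_\eta$ (starred) in the chunks with $|\eta|<2$. Let $E_\beta$ consist of the unmarked points of the chunks $U_\eta$ with $\eta\subseteq\beta$. The rows are the strings $\chi_{E_\beta}$.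
\[
\begin{array}{c|ccc|ccc|c|c|ccc|c|c}
 & \multicolumn{3}{c|}{U_\emptyset} & \multicolumn{3}{c|}{U_0} & U_{00} & U_{01} & \multicolumn{3}{c|}{U_1} & U_{10} & U_{11}\\
 & 0&1^*&2&3&4^*&5&6&7&8&9^*&10&11&12\\\hline
E_{00}&1&0&1&1&0&1&1&0&0&0&0&0&0\\
E_{01}&1&0&1&1&0&1&0&1&0&0&0&0&0\\
E_{10}&1&0&1&0&0&0&0&0&1&0&1&1&0\\
E_{11}&1&0&1&0&0&0&0&0&1&0&1&0&1
\end{array}
\]
Below $m_\emptyset$ each $E_\beta$ has $b=1$ element, and below $m_0$ or $m_1$ each $E_\beta$ passing through that chunk has $b=3$ elements. Two sets share $a=2$ elements if $\beta,\beta'$ differ in the first bit, and $a=4$ elements if they differ only in the second. A pair of leaves with $\beta<\beta'$ has $(b,a)=(1,2)$ if the first bits differ; otherwise it has $(b,a)=(1,4)$ or $(3,4)$, according to whether the meet is the root or a node of depth $1$. For instance, $(E_{00},E_{01};m_\emptyset)$ and $(E_{10},E_{11};m_\emptyset)$ have the same order type: one common point, $m$, three common points, one point of the first set, one point of the second. If the color of an order type with $w={<}$ is the same for all pairs $b<a$ from $L$, all pairs with $\beta<\beta'$ have one color. The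 same holds for $\beta>\beta'$ with $w={>}$; and for $\beta=\beta'$ the order type is given by $b\in\{1,3\}$ alone.
\end{example}

\subsection{Chunks and heights}

We carry out the construction of Example~\ref{ex:chunks} in general. Fix $s'\ge1$, $d$, $s$, a set $H\subseteq\{0,\dots,s-1\}$ with $|H|\ge d\,2^{s'+1}$, and
\[
L=\{\lambda_0<\mu_0<\lambda_1<\mu_1<\dots<\lambda_{s'-1}<\mu_{s'-1}\}\subseteq\{0,\dots,d-1\};
\]
put $\mu_{-1}=0$ and $\mu_{s'}=d$. The $\lambda_p$ will be the values of $b$ and the $\mu_p$ with $0\le p<s'$ those of $a$. Note that for $0\le p,t<s'$ we have $\lambda_p<\mu_t$ if $p\le t$. Order the strings of length at most $s'$ depth-first: $\eta$ precedes $\eta'$ if $\eta\subsetneq\eta'$, or if $\eta\perp\eta'$ and $\eta$ has the bit $0$ at the first difference. Going through the strings in this linear order, assign to each $\eta$ a \emph{chunk} $U_\eta$ consisting of the next unused elements of $H$, as follows. If $|\eta|=p<s'$, then $U_\eta$ consists of $\lambda_p-\mu_{p-1}$ elements, then one \emph{marked} element $m_\eta$, then $\mu_p-\lambda_p$ elements. If $|\eta|=s'$, then $U_\eta$ has $d-\mu_{s'-1}\ge1$ elements, none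 marked. There are fewer than $2^{s'+1}$ chunks, each nonempty with at most $d$ elements, so $H$ is large enough, and $U_\eta<U_{\eta'}$ if $\eta$ precedes $\eta'$. A chunk $U_\eta$ with $|\eta|=p$ has $\mu_p-\mu_{p-1}$ unmarked elements. For $\beta\in2^{s'}$ let $R_\beta=\bigcup_{\eta\subseteq\beta}U_\eta$, and let $E_\beta$ be the set of unmarked elements of $R_\beta$; the sum of the $\mu_p-\mu_{p-1}$ gives $|E_\beta|=d$.

If $z\in U_\eta$ and $\eta\subseteq\beta\in 2^{s'}$, the elements of $E_\beta$ that are at most $z$ lie in chunks $U_\zeta$ with $\zeta\subseteq\eta$, so $E_\beta\cap[0,z]$ does not depend on $\beta$. Define the \emph{height} $\operatorname{ht}(z)$ as $|E_\beta\cap[0,z]|$ if $z$ is unmarked and $|E_\beta\cap[0,z]|+\frac12$ if $z$ is marked. The $\kappa$-th element of $E_\beta$ has height $\kappa$, the point $m_\eta$ has height $\lambda_{|\eta|}+\frac12$, and all points of $U_\eta$ with $|\eta|=p$ have height in $(\mu_{p-1},\mu_p]$.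

\begin{lemma}\label{lem:heights}
Let $\gamma,\gamma'\in2^{s'}$, $z\in R_\gamma$, $z'\in R_{\gamma'}$. If $\gamma=\gamma'$, then $z,z'$ compare $(<,=,>)$ as their heights do. If $\gamma\ne\gamma'$, let $t=|\gamma\wedge\gamma'|$; then $z,z'$ compare as their heights if $\min(\operatorname{ht}(z),\operatorname{ht}(z'))\le\mu_t$, and as $\gamma,\gamma'$ in the lexicographic order otherwise.
\end{lemma}

\begin{proof}
Height is strictly increasing on $R_\gamma$. Indeed, let $z<z'$ in $R_\gamma$. If $z'$ is unmarked, then $\operatorname{ht}(z')\ge|E_\gamma\cap[0,z]|+1>\operatorname{ht}(z)$. If $z'$ is marked and $z$ is not, then $\operatorname{ht}(z')\ge\operatorname{ht}(z)+\frac12$. If both are marked, their heights are $\lambda_p+\frac12<\lambda_{p'}+\frac12$ with $p<p'$. This settles the case $\gamma=\gamma'$. Let $\gamma\ne\gamma'$. If $\operatorname{ht}(z)\le\mu_t$, then $z\in U_\eta$ with $\eta\subseteq\gamma$ and $|\eta|\le t$, so $\eta\subseteq\gamma'$ and both points are in $R_{\gamma'}$; if $\operatorname{ht}(z')\le\mu_t$, both are in $R_\gamma$. If both heights exceed $\mu_t$, then $z\in U_\eta$ and $z'\in U_{\eta'}$ with $\eta\supseteq\gamma\upharpoonright(t+1)$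 and $\eta'\supseteq\gamma'\upharpoonright(t+1)$. These strings first differ at position $t$, as do $\gamma$ and $\gamma'$, so the chunks are ordered as $\gamma,\gamma'$.
\end{proof}

Define $\varphi(\beta)=\chi_{E_\beta}\in2^s$ for $|\beta|=s'$, and $\varphi(\eta)=\chi_{E_\beta}\upharpoonright m_\eta$ for $|\eta|<s'$, where $\beta\in2^{s'}$ is any extension of $\eta$; we saw that $E_\beta\cap[0,m_\eta]$ does not depend on $\beta$.

\begin{lemma}\label{lem:phi}
For $|\eta|<s'$ and $\varepsilon\in\{0,1\}$, the string $\varphi(\eta)$ has length $m_\eta$ and $\varphi(\eta)0\subseteq\varphi(\eta\varepsilon)$. If $\eta\perp\eta'$, then $\varphi(\eta)\perp\varphi(\eta')$.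
\end{lemma}

\begin{proof}
Take $\beta\supseteq\eta\varepsilon$ of length $s'$. Both $\varphi(\eta)$ and $\varphi(\eta\varepsilon)$ are initial segments of $\chi_{E_\beta}$, the second has length $m_{\eta\varepsilon}>m_\eta$ or $s>m_\eta$, and $m_\eta\notin E_\beta$. This gives the first claim, and it shows that $\varphi$ preserves $\subseteq$. Two incompatible strings extend $\zeta0$ and $\zeta1$ for some $\zeta$, so it suffices to show $\varphi(\zeta0)\perp\varphi(\zeta1)$. Let $p=|\zeta|$ and $h=\min U_{\zeta0}$. If $p+1<s'$, then $h<m_{\zeta0}$ because $\lambda_{p+1}-\mu_p\ge1$. So in all cases $h$ is unmarked, $h<|\varphi(\zeta0)|$, and $\varphi(\zeta0)(h)=1$. The length of $\varphi(\zeta1)$ is $m_{\zeta1}$ or $s$, which exceeds $h$ since $U_{\zeta0}<U_{\zeta1}$, and $\varphi(\zeta1)(h)=0$ since $U_{\zeta0}$ is disjoint from $R_\beta$ for $\beta\supseteq\zeta1$.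
\end{proof}

\subsection{The refined tree}

\begin{lemma}\label{lem:TL}
Let $H,L,\varphi$ be as above and let $T$ be a $(k+1,q)$-wide $s$-tree. There is a $(k,q)$-wide $s'$-tree $T_L\le T$ such that, if $x_1<\dots<x_e$ has pattern $(\beta_1,\dots,\beta_e;p_1,\dots,p_{e-1})$ in $T_L$, then its pattern in $T$ is
\[
(\chi_{E_{\beta_1}},\dots,\chi_{E_{\beta_e}};\,m_{\beta_1\upharpoonright p_1},\dots,m_{\beta_{e-1}\upharpoonright p_{e-1}}).
\]
\end{lemma}

\begin{proof}
We define the nodes $t$ of $T'=T_L$ from the root down, each with a node $\bar t$ of $T$ whose address is $\varphi(\operatorname{ad}_{T'}(t))$. To \emph{descend along a string} from a node of $T$ means to pass repeatedly to the child in the first block whose label is the next bit. The root of $T'$ goes to the node reached from the root of $T$ by descending along $\varphi(\emptyset)$. Let $t$ have address $\eta$ with $|\eta|<s'$. Then $\bar t$ has depth $m_\eta<s$, so it is internal, with $N(\bar t)\ge4$ by (W3). Give $t$ exactly $N'(t)=\lfloor N(\bar t)/2\rfloor$ blocks. For the child $t'$ of $t$ with label $\varepsilon$ in block $g$, go from $\bar t$ to its child with label $0$ in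 block $2g-1+\varepsilon\le N(\bar t)$, which has address $\varphi(\eta)0\subseteq\varphi(\eta\varepsilon)$, and descend along the rest of $\varphi(\eta\varepsilon)$ to reach $\overline{t'}$. If $t$ has depth $s'$, then $\bar t$ has depth $s$, and we let $t$ be the leaf $\bar t$. By construction,
\begin{equation}\label{eq:distinct}
\text{distinct children of $t$ have their images below distinct blocks of $\bar t$,}
\end{equation}
and these blocks are in the order of the children, since $(g,\varepsilon)\mapsto2g-1+\varepsilon$ is increasing in the lexicographic order. By induction from the leaves upward, $X_{T'_t}\subseteq X_{\bar t}$ and the children of $t$ are ordered as required. So $T'$ is an $s'$-tree, and $T'\le T$ by Lemma~\ref{lem:phi}.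

\emph{Patterns.} A leaf with address $\beta$ in $T'$ has address $\chi_{E_\beta}$ in $T$. If $t$ is the meet in $T'$ of $x_i$ and $x_{i+1}$, its address is $\beta_i\upharpoonright p_i$, and by \eqref{eq:distinct} the meet in $T$ is $\bar t$, of depth $m_{\beta_i\upharpoonright p_i}$.

\emph{Wideness.} Let $t$ be an internal node of $T'$. We show $\operatorname{load}_{T'}(q,t)\le\operatorname{load}_T(q,\bar t)$. If $u$ is a proper ancestor of $t$, then $\bar u$ is a proper ancestor of $\bar t$ and $2N'(u)\le2N(\bar u)$. Let $x\in X_{T'}$ with $x<\min X_{T'_t}$. Then $x$ is not below $t$ in $T'$, so $x$ and $t$ lie below distinct children of their deepest common ancestor $u$, and \eqref{eq:distinct} for $u$ gives $x\notin X_{\bar t}$. Since $X_{\bar t}$ is an interval of $X_T$ that contains the element $\min X_{T'_t}>x$, we get $x<\min X_{\bar t}$. This proves the inequality. With $y=\rho^k(\operatorname{load}_T(q,\bar t))$ we obtain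
\[
N'(t)\ge\lfloor\rho(y)/2\rfloor\ge2y\ge\rho^k(\operatorname{load}_{T'}(q,t)).\qedhere
\]
\end{proof}

\subsection{Two applications of Ramsey's theorem}

Both applications use the finite Ramsey theorem in the following form.

\begin{lemma}\label{lem:R}
For all $u,K,h\ge1$ there is $D$ such that, whenever $|Z|\ge D$ and each nonempty subset of $Z$ of size at most $u$ receives one of $K$ colors, there is an $h$-element set $Z'\subseteq Z$ such that the color of $V\subseteq Z'$, $1\le|V|\le u$, depends only on $|V|$.
\end{lemma}

\begin{proof}
Put $D_{u+1}=h$, and for $i=u,\dots,1$ let $D_i$ be such that every $K$-coloring of the $i$-subsets of a $D_i$-element set has a homogeneous set of size $D_{i+1}$. Take $D=D_1$ and pass successively to homogeneous subsets for the exponents $1,\dots,u$, of sizes $D_2,\dots,D_{u+1}$.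
\end{proof}

For a weak order $w$ on $\{1,\dots,e\}$ let $\nu(w)$ be its number of classes, and let $\operatorname{Ind}_w$ be the disjoint union of $\{1,\dots,\nu(w)-1\}$ and $\{1,\dots,e-1\}$. Then $1\le|\operatorname{Ind}_w|\le2e-2$. A pair of sequences $a\in\omega^{\nu(w)-1}$, $b\in\omega^{e-1}$ is a function $(a,b)$ on $\operatorname{Ind}_w$, and it induces a weak order on $\operatorname{Ind}_w$ by comparing values.

\begin{lemma}\label{lem:dagger}
For all $e\ge2$ and $r,s'\ge1$ there is $d$ with the following property. For every function $\Psi(w,a,b)\in\{0,\dots,r-1\}$, defined for weak orders $w$ on $\{1,\dots,e\}$, $a\in\{0,\dots,d-1\}^{\nu(w)-1}$ and $b\in\{0,\dots,d-1\}^{e-1}$, there is $L\subseteq\{0,\dots,d-1\}$ with $|L|=2s'$ such that for $a,b$ with entries in $L$ the value $\Psi(w,a,b)$ depends only on $w$ and the weak order induced by $(a,b)$ on $\operatorname{Ind}_w$.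
\end{lemma}

\begin{proof}
Color $V\subseteq\{0,\dots,d-1\}$ with $1\le|V|\le2e-2$ by the function that sends each pair $(w,\pi)$, with $\pi$ a surjection of $\operatorname{Ind}_w$ onto $\{1,\dots,|V|\}$, to $\Psi(w,a,b)$, where $(a,b)$ is $\pi$ followed by the increasing enumeration of $V$. The number of colors is bounded in terms of $e$ and $r$. Let $d$ be given by Lemma~\ref{lem:R} for $u=2e-2$ and $h=2s'$, and let $L$ be the resulting set. If $(a,b)$ has entries in $L$ and $V$ is the set of its entries, then the induced weak order determines $|V|$ and the surjection $\pi$, and $\Psi(w,a,b)$ is the value at $(w,\pi)$ of the color of $V$, which depends only on $|V|$.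
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:B}]
Let $d$ be as in Lemma~\ref{lem:dagger}.

\emph{Step 1: only order types matter.} A \emph{configuration} is a tuple $(E_1,\dots,E_e;m_1,\dots,m_{e-1})$ of $d$-element sets $E_i\subseteq\omega$ and points $m_i\in\omega$. Its \emph{support} $\bigcup_iE_i\cup\{m_1,\dots,m_{e-1}\}$ has at most $u=ed+e-1$ elements. Two configurations are \emph{isomorphic} if their supports have the same size and the increasing bijection between the supports carries one configuration to the other. The number $\Theta$ of isomorphism types is finite and depends only on $e$ and $d$, and a type with $v$ support points has exactly one copy with support $V$ for each $v$-element set $V$. Let $S(e,r,s')$ be the number $D$ of Lemma~\ref{lem:R} for this $u$, for $h=d\,2^{s'+1}$ and for $K=ur^{\Theta}$.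

Let $s,k,q,T,c$ be as in the statement. Give a configuration with support in $\{0,\dots,s-1\}$ the color $c(Y)$, where $Y\in[X_T]^e$ has pattern $(\chi_{E_1},\dots,\chi_{E_e};m_1,\dots,m_{e-1})$ in $T$, and the color $0$ if there is no such $Y$. Color $V\subseteq\{0,\dots,s-1\}$, $1\le|V|\le u$, by the function that sends each type with $|V|$ support points to the color of its copy with support $V$. This uses at most $K$ colors. We obtain $H\subseteq\{0,\dots,s-1\}$ with $|H|=d\,2^{s'+1}$ such that isomorphic configurations with supports in $H$ have the same color.

\emph{Step 2: the order types that occur.} For each $L\subseteq\{0,\dots,d-1\}$ of size $2s'$ fix the tree $T_L$ of Lemma~\ref{lem:TL}. Let $x_1<\dots<x_e$ have pattern $(\beta_1,\dots,\beta_e;p_1,\dots,p_{e-1})$ in $T_L$. Its color under $c$ is the color of the configuration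
\begin{equation}\label{eq:config}
(E_{\beta_1},\dots,E_{\beta_e};\,m_{\beta_1\upharpoonright p_1},\dots,m_{\beta_{e-1}\upharpoonright p_{e-1}}),
\end{equation}
whose support lies in $H$. Let $w$ be the weak order on $\{1,\dots,e\}$ induced by the lexicographic order of the $\beta_i$, let $\gamma_1<\dots<\gamma_\nu$ be the distinct strings among the $\beta_i$, so that $\nu=\nu(w)$, and put
\[
t_g=|\gamma_g\wedge\gamma_{g+1}|,\qquad a_g=\mu_{t_g}\quad(1\le g<\nu),\qquad b_i=\lambda_{p_i}\quad(1\le i<e).
\]
We call $(w,a,b)$ the \emph{data} of the tuple; the entries of $a$ and $b$ lie in $L$. We claim that two tuples with the same data, possibly from trees $T_L$ and $T_{L'}$ with $L\ne L'$, have isomorphic configurations \eqref{eq:config}.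

Name the support points: $(i,\kappa)$ names the $\kappa$-th element of $E_{\beta_i}$, for $i\le e$ and $\kappa\le d$, and $(i,*)$ names $m_{\beta_i\upharpoonright p_i}$, for $i<e$. If in two configurations any two named points compare in the same way, then matching points with the same name is a well-defined increasing bijection of the supports that carries one configuration to the other. So it suffices to compute all comparisons from the data. The points named $(i,\kappa)$ and $(i,*)$ lie in $R_{\beta_i}$ and have heights $\kappa$ and $b_i+\frac12$. The weak order $w$ tells, for each $i$, the index $g$ with $\beta_i=\gamma_g$, and hence how $\beta_i$ and $\beta_{i'}$ compare. By Lemma~\ref{lem:heights} it remains to compute $\mu_t$ for $t=|\gamma_g\wedge\gamma_{g'}|$, $g<g'$. For strings $\sigma<\sigma'<\sigma''$ of equal length, $\sigma'$ extends $\sigma\wedge\sigma''$, and its next bit differs from that of $\sigma$ or from that of $\sigma''$; so $|\sigma\wedge\sigma''|=\min(|\sigma\wedge\sigma'|,|\sigma'\wedge\sigma''|)$. Iterating, $t=\min(t_g,\dots,t_{g'-1})$, and since $\mu_0<\mu_1<\cdots$ we get $\mu_t=\min(a_g,\dots,a_{g'-1})$. This proves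 the claim.

\emph{Step 3: choosing $L$ and counting.} By Steps 1 and 2, tuples with the same data have the same color under $c$, whichever trees $T_L$ they come from. Let $\Psi(w,a,b)$ be this color if $(w,a,b)$ is the data of some tuple in some $T_L$, and $0$ otherwise. Choose $L$ by Lemma~\ref{lem:dagger} and let $T'=T_L$. On $[X_{T'}]^e$ the color depends only on $w$ and a weak order on $\operatorname{Ind}_w$, so there are at most $\mathsf{WO}(e)\cdot\mathsf{WO}(2e-2)$ colors. This is the bound for $e\ge3$.

For $e=2$ there are three weak orders $w$. If $\beta_1=\beta_2$, then $\operatorname{Ind}_w$ has one element and carries one weak order. If $\beta_1\ne\beta_2$, then $p_1\le|\beta_1\wedge\beta_2|=t_1$, so $b_1=\lambda_{p_1}<\mu_{t_1}=a_1$, and again only one weak order on $\operatorname{Ind}_w$ occurs. So the color depends only on $w$, and there are at most $3=\ell_2$ colors.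
\end{proof}

\begin{remark}
The value $3$ cannot be lowered: if Proposition~\ref{prop:B} held for $e=2$ with $2$ in place of $\ell_2$, the construction of Section~\ref{sec:model} would give a model of $\mathsf{RT}^2_{3,2}$ in which $\mathsf{RT}^1_{<\infty,1}$ fails, against Theorem~\ref{thm:main}(1). For $e\ge3$ the count includes weak orders that never occur in Step 3, such as those with a tie $a_g=b_i$.
\end{remark}

\section{The model}\label{sec:model}

From now on $Q(e,s,a)$ and $S(e,r,s')$ denote the least numbers with the properties stated in Propositions~\ref{prop:A} and~\ref{prop:B}. These functions, and $(k,x)\mapsto\rho^k(x)$, are definable in first-order arithmetic, and the statements of Sections~\ref{sec:trees}--\ref{sec:addresses} are first-order statements about finite objects. By elementarity they hold in $M$ for $M$-finite objects and nonstandard parameters, and on standard arguments the functions have their standard values.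

\subsection{Construction of the cut}

Fix nonstandard $s_0,k_0\in M$. Choose $q_0\in M$ with $q_0\ge2^{s_0}$ and $q_0\ge Q(e,s,1)$ for all $s\le s_0$ and $1\le e\le s_0$. By (W4) let $T_0$ be a $(k_0,q_0)$-wide $s_0$-tree with $\min X_{T_0}>q_0$, and let $B=\max X_{T_0}$. Consider the triples $(c,g,\sigma)$ where $c\colon[\{0,\dots,B\}]^e\to r$ is $M$-finite with standard $e\ge2$ and $r\ge1$, $g\colon[0,d]\to[0,B]$ is $M$-finite for some $d\in M$, and $\sigma\in M$ is a binary string of length $s_0$. As $M$ is countable, there is a list $(c_n,g_n,\sigma_n)_{n\in\omega}$ in which every triple occurs infinitely often. Let $[0,d_n]$ be the domain of $g_n$.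

We construct $T_n,s_n,k_n,q_n$ for $n\in\omega$ such that $T_n\le T_0$ is a $(k_n,q_n)$-wide $s_n$-tree, $s_n\le s_0$ and $k_n$ are nonstandard, and $q_0\le q_n<\min X_{T_n}$. Suppose they are given for $n$.

\emph{Thinning, for (T1).} Let $c_n$ have exponent $e$ and $r$ colors. Give sets of size below $e$ the color $0$ and apply Proposition~\ref{prop:A} with $a=1$ and $K=r\le2^{q_n}$; this is possible since $q_n\ge q_0\ge Q(e,s_n,1)$. The result is a $(k_n-1,q_n)$-wide $s_n$-tree on which $c_n$ depends only on patterns. The definable set of $y$ with $1\le y\le s_n$ and $S(e,r,y)\le s_n$ contains every standard $y\ge1$, because $S(e,r,y)$ is then standard. So its largest element $s'$ is nonstandard. Proposition~\ref{prop:B} gives a $(k_n-2,q_n)$-wide $s'$-tree $T_n^*\le T_n$ with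
\begin{equation}\label{eq:thin}
|c_n([X_{T^*_n}]^e)|\le\ell_e .
\end{equation}

\emph{Choosing a block, for (T2).} By (W3) the root of $T_n^*$ has at least $4q_n$ blocks, and the hulls of their sets of leaves are pairwise disjoint. If $d_n\le q_n$, then $\operatorname{rng}(g_n)$ has at most $q_n+1<4q_n-1$ elements, so some block other than the first has a hull disjoint from $\operatorname{rng}(g_n)$; choose such a block. If $d_n>q_n$, choose the second block.

\emph{Choosing a child, for (T3).} The two children in the chosen block have the incompatible addresses $0$ and $1$ in $T_n^*$. Since $T_n^*\le T_0$, their images in $T_0$ have incompatible addresses, and these cannot both be initial segments of $\sigma_n$. So there are a child $C$ in the chosen block and a node $v_n$ of $T_0$ with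
\begin{equation}\label{eq:avoid}
X_C\subseteq X_{v_n}\quad\text{and}\quad\operatorname{ad}_{T_0}(v_n)\not\subseteq\sigma_n,
\end{equation}
where $X_{v_n}$ is the set of leaves of $T_0$ below $v_n$. Put
\[
T_{n+1}=C,\quad s_{n+1}=s'-1,\quad k_{n+1}=k_n-2,\quad q_{n+1}=\max\{x\in X_{T_n^*}:x<\min X_C\}.
\]
The maximum exists since $C$ is not in the first block. The number $q_{n+1}$ is at most the load of the root of $C$ in $T^*_n$, so $T_{n+1}$ is $(k_{n+1},q_{n+1})$-wide by (W1) and (W2). Further $T_{n+1}\le T_n^*\le T_n\le T_0$, and $q_n<\min X_{T_n}\le q_{n+1}<\min X_{T_{n+1}}$. This completes the stage.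

The numbers $q_n$ grow fast: the first child of the root of $T_n^*$ is internal, as $s'\ge2$, so by (W3) it has at least $2^{q_n}$ leaves. They are distinct positive numbers that are at most $q_{n+1}$, and therefore $q_{n+1}\ge2^{q_n}$. Let
\[
I=\{x\in M:x\le q_n\text{ for some }n\in\omega\}.
\]

\begin{lemma}\label{lem:facts}
\begin{enumerate}
\item[(a)] $I$ is a cut closed under $x\mapsto2^x$, and $B\notin I$.
\item[(b)] For every $n$, the sets $X_{T_n}\cap I$ and $X_{T^*_n}\cap I$ are unbounded in $I$, and $\min X_{T_n}\in I$.
\item[(c)] For every $n$, each $y\in I$ with $y\ge\min X_{T_n}$ lies in the hull of $X_{T_n}$.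
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $x\le q_n$, then $x+1\le2^x\le2^{q_n}\le q_{n+1}$. Also $q_n<\min X_{T_n}\le B$ for all $n$.
(b) For $j\ge n$ we have $q_{j+1}\in X_{T_j^*}\subseteq X_{T_j}\subseteq X_{T_n}$, and the $q_{j+1}$ are increasing and cofinal in $I$. Also $X_{T_n^*}\supseteq X_{T_{n+1}}$ and $\min X_{T_n}\le q_{n+1}$.
(c) By (b) some element of $X_{T_n}$ is at least $y$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:model}}

We show that $(I,\mathcal S_I)$ is the required model.

\emph{$\mathsf{WKL}_0$.} We check the hypothesis of Lemma~\ref{lem:cut}. Let $d\in I$ and let $g\colon[0,d]\to[0,B]$ be $M$-finite. As $g=g_n$ for infinitely many $n$, there is such an $n$ with $d\le q_n$. Then $\operatorname{rng}(g)$ is disjoint from the hull of the block chosen at stage $n$, which contains the hull of $X_{T_{n+1}}$. By Lemma~\ref{lem:facts}(b),(c), every element of $\operatorname{rng}(g)\cap I$ is below $\min X_{T_{n+1}}\in I$.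

\emph{$\mathsf{RT}^e_{r,\ell_e}$ for standard $e\ge2$, $r>\ell_e$.} Let $c\colon[I]^e\to r$ be in $\mathcal S_I$, so that its graph is $A\cap I$ for an $M$-finite $A$. Let $c^*\colon[\{0,\dots,B\}]^e\to r$ send $\vec x$ to the least $i<r$ with $\langle\vec x,i\rangle\in A$, and to $0$ if there is none. Then $c^*$ is $M$-finite. For $\vec x\in[I]^e$ and $i<r$ the code $\langle\vec x,i\rangle$ is in $I$, so it is in $A$ exactly when $c(\vec x)=i$; thus $c^*$ extends $c$. Take $n$ with $c_n=c^*$. The set $H=X_{T^*_n}\cap I$ is in $\mathcal S_I$ and unbounded in $I$ by Lemma~\ref{lem:facts}(b), and $|c([H]^e)|\le\ell_e$ by \eqref{eq:thin}.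

\emph{Failure of $\mathsf{RT}^n_{<\infty,m}$.} Identify strings of length $s_0$ with numbers below $2^{s_0}$ through binary expansion; note $2^{s_0}\le q_0\in I$. For $y\le B$ let $y^+$ be the least element of $X_{T_0}$ with $y^+\ge y$, and let $F(y)=\operatorname{ad}_{T_0}(y^+)$. The function $F$ is $M$-finite with values in $I$, and $\langle y,F(y)\rangle\in I$ exactly when $y\in I$. So the graph of $f=F\upharpoonright I$ is in $\mathcal S_I$, and $f$ colors $I$ with $2^{s_0}\in I$ colors. By Lemma~\ref{lem:fibers} it suffices to show that every fiber of $f$ is bounded in $I$.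

Let $\sigma\in M$ be a string of length $s_0$ and take a stage $j$ with $\sigma_j=\sigma$. Let $y\in I$ with $y\ge\min X_{T_{j+1}}$. Then $y^+\in I$, since $X_{T_0}\cap I$ is unbounded in $I$, and $y^+$ lies in the hull of $X_{T_{j+1}}$ by Lemma~\ref{lem:facts}(c). By \eqref{eq:avoid}, $X_{v_j}$ contains $X_{T_{j+1}}$, and it is an interval of $X_{T_0}$; so $y^+\in X_{v_j}$. Hence $\operatorname{ad}_{T_0}(v_j)\subseteq f(y)$, while $\operatorname{ad}_{T_0}(v_j)\not\subseteq\sigma$, and so $f(y)\ne\sigma$. Thus $f^{-1}(\sigma)$ is bounded by $\min X_{T_{j+1}}\in I$. This proves Theorem~\ref{thm:model}, and with it Theorem~\ref{thm:main}. \hfill$\square$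

\begin{remark}
The construction separates standard from nonstandard numbers of colors at one point. Proposition~\ref{prop:A} keeps the height of the tree and tolerates up to $2^{q_n}$ colors. Proposition~\ref{prop:B} lowers the height from $s_n$ to an $s'$ with $S(e,r,s')\le s_n$, and we used that $e$ and $r$ are standard to get a nonstandard $s'$, which leaves room for all later stages. For $r=2^{s_0}$ the conclusion itself fails: by the proof of Lemma~\ref{lem:fibers}, the coloring $(y_1,\dots,y_e)\mapsto f(y_1)$ takes more than $m$ values on every infinite set of the model, for each standard $m$.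
\end{remark}

\begin{thebibliography}{1}

\bibitem{MY}
Yamato Miyata and Keita Yokoyama, \emph{Thin set theorem for arbitrarily many colors implies bounding}, arXiv:2608.25339 (2026).

\end{thebibliography}
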